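# Deleting a vertex of degree two in discrete cubical homology

## 1. Graphs, singular cubes, and discrete homology

All graphs are simple and undirected; $G$ has vertex set $G_V$ and edge set $G_E$. Rings $R$ are commutative. We write $[n]=\{1,\dots,n\}$.

**Definition 1 (graph map).** A graph map $f\colon G\to H$ is a function $G_V\to H_V$ such that whenever $u,w$ are adjacent in $G$, the vertices $f(u),f(w)$ are equal or adjacent in $H$. The closed neighborhood $N(v)$ of a vertex is $v$ together with all vertices adjacent to it.

Edges may be collapsed. For example, every constant function is a graph map. If $Q^n$ denotes the hypercube graph, with vertex set $\{0,1\}^n$ and two vertices adjacent when they differ in exactly one coordinate, and $P_n$ is the path with vertices $0,1,\dots,n$, then $x\mapsto x_1+\dots+x_n$ is a graph map $Q^n\to P_n$. It stretches the cube over a path whose length is the dimension of the cube. Graph maps do not increase distances, so the image of $Q^n$ never has diameter larger than $n$. Both facts will matter.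

**Definition 2 (singular cubes).** A singular $n$-cube in $G$ is a graph map $a\colon Q^n\to G$ ($Q^0$ is one vertex). It is degenerate if for some $i$ the value $a(x)$ does not depend on $x_i$. The faces of $a$ are, for $1\le i\le n$ and $\varepsilon\in\{0,1\}$,
$$(A_i^{\varepsilon}a)(x_1,\dots,x_{n-1})=a(x_1,\dots,x_{i-1},\varepsilon,x_i,\dots,x_{n-1}).$$

A constant $n$-cube with $n\ge1$ is degenerate, and so is the square $(x_1,x_2)\mapsto b(x_1)$ for a $1$-cube $b$. The cube $x\mapsto \sum x_i$ in $P_n$ is nondegenerate.

**Definition 3 (discrete homology).** $C_n(G;R)$ is the free $R$-module on the singular $n$-cubes modulo the span of the degenerate ones. The boundary is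
$$\partial a=\sum_{i=1}^n(-1)^i\left(A_i^{0}a-A_i^{1}a\right),$$
and $\mathcal H_n(G;R)$ is the $n$-th homology of $(C_\bullet(G;R),\partial)$.

The boundary passes to the quotient: if $a$ does not depend on $x_i$, the two faces in direction $i$ cancel and all other faces are degenerate. So $C_n(G;R)$ is free on the nondegenerate cubes. For $n=1$ we get $\partial a=a(1)-a(0)$. For $n=2$,
$$\partial a=-a(0,\cdot)+a(1,\cdot)+a(\cdot,0)-a(\cdot,1).$$
For the one-vertex graph, $C_0=R$ and $C_n=0$ for $n\ge1$. In general $\mathcal H_0(G;R)$ is free on the connected components. When $R$ is fixed we drop it from the notation.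

**Lemma 1 (homotopy).** If $f,g\colon G\to H$ are graph maps and $f(w),g(w)$ are equal or adjacent for every $w$, then $f_*=g_*$ on discrete homology.

*Proof.* For a cube $\sigma$ in $G$ let $h(\sigma)$ be the cube with one new first coordinate given by $h(\sigma)(0,\cdot)=f\sigma$ and $h(\sigma)(1,\cdot)=g\sigma$. It is a graph map by hypothesis, and it is degenerate if $\sigma$ is. The first coordinate contributes $-(f\sigma-g\sigma)$ to $\partial h(\sigma)$. The direction $i+1$ of $h(\sigma)$ comes from direction $i$ of $\sigma$, so the other terms give $-h(\partial\sigma)$. Thus $\partial h+h\partial=g_\#-f_\#$. $\square$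

Call a graph contractible if finitely many such homotopies lead from the identity to a constant map. Then it has the homology of a point. A finite path is contractible: move an end vertex to its neighbor, and repeat. The $4$-cycle $C_4$ with vertices $0,1,2,3$ in cyclic order is contractible too: the map $0,1\mapsto0$, $2,3\mapsto 3$ is a graph map that moves each vertex to itself or to a neighbor, and its image is an edge.

**Definition 4 (the number $\mathsf{Conn}_{xy}$).** Let $v$ be a vertex of degree $2$, that is $|N(v)|=3$, adjacent to two distinct vertices $x$ and $y$. Then $\mathsf{Conn}_{xy}$ is the minimum length of a path in $G$ from $x$ to $y$ that does not go through $v$, and $\mathsf{Conn}_{xy}=-1$ if there is no such path.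

In the cycle $C_k$ every vertex has $\mathsf{Conn}_{xy}=k-2$. For the middle vertex of $P_2$ we have $\mathsf{Conn}_{xy}=-1$.

**Definition 5 (split injective).** A homomorphism $i\colon M\to N$ is split injective if there is $\varrho\colon N\to M$ with $\varrho i=\mathrm{id}$. Then $N=i(M)\oplus\ker\varrho$. For instance $R\to R\oplus R$, $a\mapsto(a,a)$, is split by the first projection.

## 2. Removing a vertex of degree two: the conjecture and two theorems

Let $v$ have degree $2$ with neighbors $x\ne y$, suppose $\mathsf{Conn}_{xy}\ge3$, and let $G'$ be the subgraph induced by removing $v$. A topologist would say that $G$ is $G'$ with an arc attached at two points of one component, so only $H_1$ should change, by one copy of $R$. In degrees $0$ and $1$ this is what happens. A result in Chris Kapulkin, Nathan Kershaw, "Faster computations of discrete homology", arXiv:2410.09939 (2024), states that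
$$\mathcal{H}_0(G;R)\cong\mathcal{H}_0(G';R),\qquad \mathcal{H}_1(G;R)\cong\mathcal{H}_1(G';R)\oplus R .$$
The same paper is the source of the following conjecture.

**Conjecture.** If $\mathsf{Conn}_{xy}\ge3$, then $\mathcal H_n(G;R)\cong\mathcal H_n(G';R)$ for all $n\ge2$.

The question for these notes is whether this is true. It is false, in every degree $n\ge804$ and with $\mathsf{Conn}_{xy}$ as large as one likes, while part of it survives in every degree and all of it in low degrees.

**Theorem A.** Let $n\ge 804$ and $\lambda\ge n-1$. There is a finite connected graph $G$ with a vertex $v$ of degree $2$, neighbors $x\ne y$ and $\mathsf{Conn}_{xy}=\lambda\ (\ge 3)$, such that for every commutative ring $R$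
$$\mathcal H_n(G;R)\cong \mathcal H_n(G';R)\oplus R\oplus K'\quad\text{for some }R\text{-module }K'.$$
If $R\neq0$ is Noetherian, then $\mathcal H_n(G;R)\not\cong\mathcal H_n(G';R)$.

In particular the conjecture fails for $R=\mathbb Z$ and for every field.

**Theorem B.** Let $\mathsf{Conn}_{xy}\ge3$. For $n\ge2$ the map $i_*\colon\mathcal H_n(G';R)\to\mathcal H_n(G;R)$ induced by inclusion is split injective. For $2\le n\le 6$ it is an isomorphism.

The degrees $7\le n\le803$ are not decided here, and the number $804$ is not optimized. We prove Theorem B first, because the proof of Theorem A uses its splitting.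

## 3. Cycle graphs, and why length three

Take $G=C_k$ with $k\ge5$, so $\mathsf{Conn}_{xy}=k-2\ge3$ and $G'$ is a path. Then $\mathcal H_n(G')=0$ for $n\ge1$. What is $\mathcal H_n(C_k)$?

Let $\mathbb Z$ also denote the two-way infinite path, with its projection to $C_k=\mathbb Z/k$. A cube $\sigma\colon Q^n\to C_k$ lifts to $\mathbb Z$. Indeed, around a square face of $Q^n$ the four steps of $\sigma$ lie in $\{-1,0,1\}$ and sum to a multiple of $k$ of absolute value at most $4<k$, so to $0$; and squares generate all closed walks. The lifts of $\sigma$ differ by multiples of $k$. With $T$ the translation by $k$, this gives an exact sequence $0\to C_*(\mathbb Z)\xrightarrow{1-T}C_*(\mathbb Z)\to C_*(C_k)\to0$; the next section proves this in general. Each cube of $\mathbb Z$ lies in a finite path, so $\mathcal H_n(\mathbb Z)=0$ for $n\ge1$ and $\mathcal H_0(\mathbb Z)=R$ with $T=1$. The long exact sequence gives $\mathcal H_n(C_k)=0$ for $n\ge2$ and $\mathcal H_1(C_k)\cong R$. So the conjecture holds for cycles in all degrees.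

For $k=4$ we have $\mathsf{Conn}_{xy}=2$, the identity $Q^2\to C_4$ does not lift, and $C_4$ is contractible. So even the degree $1$ statement fails: $\mathcal H_1(C_4)=0$ while $\mathcal H_1(P_2)\oplus R=R$. The condition $\mathsf{Conn}_{xy}\ge3$ is what makes cubes lift.

## 4. The infinite cyclic cover and the splitting in Theorem B

Fix $G,v,x,y$ with $\mathsf{Conn}_{xy}\ge3$. We unwrap $G$ along the edge $vx$.

**Definition 6.** For an oriented edge of $G$ put $c(v\to x)=1$, $c(x\to v)=-1$, and $c=0$ on all other oriented edges; put $c=0$ for a step that stays in place. The graph $\tilde G$ has vertices $(g,k)$ with $g\in G_V$, $k\in\mathbb Z$, and $(g,k)\sim(g',k')$ iff $g\sim g'$ and $k'=k+c(g\to g')$. Write $v_k=(v,k)$.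

So $\tilde G$ consists of copies $G'\times\{k\}$ of $G'$, the levels, with $v_k$ adjacent exactly to $(y,k)$ and $(x,k+1)$. For $G=C_k$ it is the infinite path. The projection $\pi\colon\tilde G\to G$ is bijective on closed neighborhoods, and $T(g,k)=(g,k+1)$ generates a free action of $\mathbb Z$.

**Lemma 2 (lifting).** Every cube $\sigma\colon Q^n\to G$ lifts to $\tilde G$, and its lifts form one free $\mathbb Z$-orbit. A lift is degenerate iff $\sigma$ is. For every $R$ the sequence
$$0\to C_*(\tilde G)\xrightarrow{\,1-T\,}C_*(\tilde G)\xrightarrow{\,\pi_\#\,}C_*(G)\to0\tag{1}$$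
is exact.

*Proof.*

**Uniqueness.** Once the lift of one vertex of $Q^n$ is chosen, the lift of each neighbor is forced, because $\pi$ is bijective on closed neighborhoods. As $Q^n$ is connected, a lift is determined by its value at one vertex. So the lifts, if any exist, form one free orbit.

**Existence.** We must choose levels that change by $c$ along each edge of $Q^n$. This is possible iff the sum of $c$ along the image of every closed walk of $Q^n$ is $0$. The integral cycles of the graph $Q^n$ are generated by its squares (the $2$-skeleton of a solid cube has $H_1=0$), so we need only treat the image of one square. This image is a closed walk with at most $4$ steps along edges. Suppose $c$ sums to something nonzero on it. The walk defines an integral $1$-cycle whose coefficient on the edge $vx$ is nonzero. A cycle has coefficient $0$ on every bridge, so $vx$ is not a bridge in the subgraph of the at most $4$ traversed edges. Hence that subgraph contains a simple cycle of length at most $4$ through $vx$. Since $v$ has degree $2$, the cycle also uses $vy$. Deleting $v$ leaves a path of length at most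 $2$ from $x$ to $y$ that avoids $v$, contrary to $\mathsf{Conn}_{xy}\ge3$.

**Degeneracy.** If $\sigma$ does not depend on $x_i$, then along an edge in direction $i$ the two lifted values lie in one closed neighborhood and have the same image under $\pi$, so they are equal. The converse is clear.

**Exactness.** By the above, $C_n(\tilde G)$ is a free $R[T^{\pm1}]$-module with one basis element for each nondegenerate $n$-cube of $G$. On $R[T^{\pm1}]$, multiplication by $1-T$ is injective (look at the highest coefficient), and its cokernel is $R$ via $T\mapsto1$, since each $T^k-1$ is a multiple of $1-T$. $\square$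

**Proof that $i_*$ is split injective for all $n\ge2$.** The purpose is to build a left inverse by reading off, from all lifts of a cube, the part in level $0$.

Define $r_0\colon\tilde G\to G'$ by $(g,0)\mapsto g$ for $g\in G'$; all $(g,k)$ with $g\in G'$, $k\ge1$ and all $v_k$ with $k\ge0$ go to $y$; all $(g,k)$ with $g\in G'$, $k\le-1$ and all $v_k$ with $k\le-1$ go to $x$. This is a graph map: the only edges leaving level $0$ are $(y,0)v_0$ and $(x,0)v_{-1}$, and they map to $y,y$ and $x,x$.

For $n\ge1$ and an $n$-cube $\sigma$ of $G$ set
$$\varrho(\sigma)=\sum_{\tilde\sigma}r_0\tilde\sigma\in C_n(G'),$$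
the sum over all lifts. It is finite. Indeed all but finitely many lifts miss $G'\times\{0\}$; such a lift has connected image on one side of level $0$, so $r_0\tilde\sigma$ is constant, which is degenerate, and so are all its faces of dimension $\ge1$. Degenerate cubes have degenerate lifts, so $\varrho$ is defined on $C_n(G)$.

Each lift of a face of $\sigma$ extends to exactly one lift of $\sigma$. So if $n\ge2$, then $\varrho(\partial\sigma)=\sum_{\tilde\sigma}r_0\,\partial\tilde\sigma=\partial\varrho(\sigma)$; here $n\ge2$ is used so that the faces of constant cubes vanish. Thus $\varrho$ commutes with $\partial$ on $C_n(G)$ for every $n\ge2$ and induces $\varrho_*\colon\mathcal H_n(G)\to\mathcal H_n(G')$ for $n\ge2$. If $\sigma$ lies in $G'$, each lift stays in one level, and only the lift in level $0$ contributes, namely $\sigma$. So $\varrho_*i_*=\mathrm{id}$. $\square$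

## 5. Mixed cubes at a bridge

The cover $\tilde G$ is a chain of copies of $G'$ joined by the vertices $v_k$, each with two neighbors. If the homology of such a chain were the sum of the homologies of the pieces, then (1) would give the conjecture. So the conjecture is about the following situation: let $W$ be the disjoint union of graphs $A$, $B$ and a vertex $v$ adjacent exactly to $a_0\in A$ and $b_0\in B$.

The sensible first approach is Mayer–Vietoris. Put $A^+=A\cup\{v,b_0\}$ and $B^+=B\cup\{v,a_0\}$. For spaces one would subdivide every cube until each piece lies in one of the two parts. Graph cubes cannot be subdivided, and one has to look at the quotient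
$$M=C(W)/\bigl(C(A^+)+C(B^+)\bigr).$$
A cube lies in $A^+$ iff it misses $B\setminus b_0$, and in $B^+$ iff it misses $A\setminus a_0$. So $M$ is free on the nondegenerate *mixed* cubes, those whose image meets both $A\setminus a_0$ and $B\setminus b_0$. These two sets are at distance at least $4$. So there are no mixed cubes of dimension $\le3$, and the approach works without effort there. It stops at dimension $4$: if $a_1\sim a_0$ and $b_1\sim b_0$, then $x\mapsto x_1+\dots+x_4$ followed by $0,1,2,3,4\mapsto a_1,a_0,v,b_0,b_1$ is a nondegenerate mixed $4$-cube, so $M_4\ne0$.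

The next attempt is to push all $A$-values of a mixed cube one step toward $a_0$. If every $A$-value is within distance $1$ of $a_0$, this is a homotopy that makes the cube non-mixed. But the push need not be a graph map. In $A=C_5$ with $a_0=0$, the adjacent vertices $2,3$ at distance $2$ from $a_0$ are pushed to $1$ and $4$, which are neither equal nor adjacent. One can go on as long as this does not happen.

**Bridge Lemma.** For $n\ge1$ the map $\mathcal H_n(A)\oplus\mathcal H_n(B)\to\mathcal H_n(W)$ is split injective. For $1\le n\le6$ it is an isomorphism.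

*Proof.*

**Step 1: the left inverse.** The retractions $W\to A$ (everything else to $a_0$) and $W\to B$ (everything else to $b_0$) are graph maps. Each is constant on the other side, and constant maps induce $0$ in degrees $n\ge1$. So together they give a left inverse.

**Step 2: reduction to $M$.** The complex $C(A^+)\cap C(B^+)$ is that of the path $a_0vb_0$, which is contractible. By Lemma 1, $A^+$ has the homology of $A$ (move $b_0$ to $v$, then $v$ to $a_0$), and likewise for $B^+$. The Mayer–Vietoris sequence of the sum of subcomplexes gives
$$H_n\bigl(C(A^+)+C(B^+)\bigr)\cong\mathcal H_n(A)\oplus\mathcal H_n(B)\qquad(n\ge1);$$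
for $n=1$ one uses that $\mathcal H_0$ of the path injects into $\mathcal H_0(A^+)\oplus\mathcal H_0(B^+)$. If $H_n(M)=0$, then $H_n(C(A^+)+C(B^+))\to\mathcal H_n(W)$ is surjective, and with Step 1 the lemma follows in degree $n$. So it suffices to show $H_n(M)=0$ for $n\le6$.

**Step 3: a part of $M$ in which pushing works.** For $a\in A$ let its depth be its distance to $a_0$ in $A$. For the $A$-values of a mixed cube it is finite, since the image is connected and can leave $A$ only through $a_0$. Depth in $B$ is defined in the same way. Let $K_A\subset M$ be spanned by the mixed cubes such that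

1. all $A$-values have depth $\le2$, and
2. adjacent vertices of the cube which both have $A$-values of depth $2$ have equal values.

Define $K_B$ by the same conditions for $B$. Faces inherit both conditions, so $K_A$ and $K_B$ are subcomplexes.

**Step 4: $K_A$ is acyclic.** For each $z\in A$ of depth $2$ choose a neighbor $z^-$ of depth $1$. Let $\kappa(z)=z^-$ for depth $2$, $\kappa(a)=a_0$ for $a\in A$ of depth $\le1$, and $\kappa=\mathrm{id}$ on $v$ and $B$. Let $\sigma$ satisfy conditions 1 and 2.

* $\kappa\sigma$ is a graph map. Adjacent values of depths $1$ and $2$ go to $a_0\sim z^-$. Adjacent cube vertices with values of depth $2$ have equal values by condition 2. Values of depth $\le1$ all go to $a_0$, and nothing changes on $v$ and $B$, while $a_0$ is fixed.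
* $\sigma(p)$ and $\kappa\sigma(p)$ are equal or adjacent for each vertex $p$ of the cube.
* Hence there is a prism $h(\sigma)$ with ends $\sigma$ and $\kappa\sigma$ as in Lemma 1. It satisfies conditions 1 and 2, because $\kappa\sigma$ has only $A$-values of depth $\le1$.
* If $\sigma$ misses $A\setminus a_0$ or $B\setminus b_0$, then so do $\kappa\sigma$ and $h(\sigma)$; if $\sigma$ is degenerate, so are $\kappa\sigma$ and $h(\sigma)$. So $\kappa_\#$ and $h$ are well defined on $K_A$, also on faces that become $0$ in $M$.

Thus $\kappa_\#\colon K_A\to K_A$ is a chain map with $\partial h+h\partial=\kappa_\#-\mathrm{id}$, so it induces the identity on homology, and so does $\kappa_\#^2$. But $\kappa\kappa\sigma$ has no value in $A\setminus a_0$, so $\kappa_\#^2=0$ in $M$. Therefore $H_*(K_A)=0$.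

**Step 5: $K_A+K_B$ is acyclic.** By symmetry $H_*(K_B)=0$. The map $\kappa$ does not change $B$-values, so $\kappa\sigma$ satisfies the two $B$-conditions if $\sigma$ does. So does $h(\sigma)$, because across the prism direction $B$-values are equal. Hence $\kappa_\#$ and $h$ preserve $K_A\cap K_B$, and Step 4 shows that it is acyclic. Mayer–Vietoris gives the claim.

**Step 6: for $n\le6$ every mixed $n$-cube lies in $K_A$ or in $K_B$.** Let $\alpha,\beta\ge1$ be the maximal $A$- and $B$-depths of its values. A cube vertex with $A$-value of depth $\alpha$ and one with $B$-value of depth $\beta$ have images at distance $\alpha+\beta+2$, so $\alpha+\beta\le n-2\le4$. If $\alpha\le1$ the cube is in $K_A$; if $\beta\le1$ it is in $K_B$. Otherwise $\alpha=\beta=2$ and $n=6$. Fix a cube vertex with $B$-value of depth $2$. Every cube vertex with $A$-value of depth $2$ is at distance at least $6$ from it, so is its antipode. There is only one such vertex, condition 2 is vacuous, and the cube is in $K_A$.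

So for $n\le6$ a cycle in $M_n$ lies in the acyclic complex $K_A+K_B$ and bounds there. Hence $H_n(M)=0$. $\square$

**Where this argument stops.** In dimension $7$ there are mixed cubes in neither $K_A$ nor $K_B$. Let $A$ contain $a_0\sim a_1$ and a triangle $a_1,a_2,a_2'$ with $a_2,a_2'$ of depth $2$, and let $B$ contain $b_0,b_1,b_2,b_2'$ in the same way. Put $s=x_2+\dots+x_7$. Send $s=1,2,3,4,5$ to $b_1,b_0,v,a_0,a_1$; send $s=0$ to $b_2$ or $b_2'$, and $s=6$ to $a_2$ or $a_2'$, according to $x_1$. This is a graph map $Q^7\to W$, and both conditions 2 fail. This says nothing about homology in degree $7$; it only marks the end of this proof.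

## 6. The isomorphism in degrees two to six

**End of the proof of Theorem B.** The purpose is to compute $\mathcal H_n(\tilde G)$ as a module over $R[T^{\pm1}]$. The part of $\tilde G$ consisting of the levels $-k,\dots,k$ and the vertices $v_{-k},\dots,v_{k-1}$ between them is obtained from copies of $G'$ by $2k$ applications of the construction of $W$: each time one glues a new copy of $G'$ on the right or left through one vertex with two neighbors. Each cube of $\tilde G$ lies in such a part. By the Bridge Lemma and passage to the direct limit,
$$\bigoplus_{k}\mathcal H_n(G'\times\{k\})\to\mathcal H_n(\tilde G)$$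
is an isomorphism for $1\le n\le6$. Since $T$ shifts the levels, $\mathcal H_n(\tilde G)\cong\mathcal H_n(G')\otimes_RR[T^{\pm1}]$. On this module $1-T$ is injective with cokernel $\mathcal H_n(G')$, by the argument for Laurent polynomials in Lemma 2. Now let $2\le n\le6$. In the long exact sequence of (1),
$$\mathcal H_n(\tilde G)\xrightarrow{1-T}\mathcal H_n(\tilde G)\to\mathcal H_n(G)\to\mathcal H_{n-1}(\tilde G)\xrightarrow{1-T}\mathcal H_{n-1}(\tilde G),$$
the last map is injective because $1\le n-1\le6$. So $\mathcal H_n(G)$ is the cokernel of the first map, which is $\mathcal H_n(G')$, and the isomorphism is induced by the inclusion of level $0$ followed by $\pi$, that is, by $G'\subset G$. $\square$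

## 7. A product cochain that a long path kills

High-dimensional mixed cubes are the only possible trouble, so let us design a cocycle that sees them. Suppose $A$ carries a cocycle $u$ of degree $m$ and $B$ a cocycle $u'$ of degree $l$, with $m+l=n$. Join a vertex $x\in A$ to a vertex $y\in B$ in two ways: by the short bridge $x,v,y$, and by a path of length $\lambda\ge n-1$. Let $r_A,r_B$ be the retractions of the resulting graph $G$ onto $A$ and $B$, and let $\Omega$ be the product of $u\circ r_A$ and $u'\circ r_B$. An $n$-cube in $G'$ is too small to meet both $A\setminus x$ and $B\setminus y$, so $\Omega$ vanishes on it. If $\Omega$ takes the value $\pm1$ on some $n$-cycle of $G$, then that cycle is a new class.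

In topology such a cycle does not exist: in a wedge of two spaces the product of positive-degree classes pulled back from the two different summands is zero. To see the obstruction concretely, suppose a torus of dimension $n=2m$ with coordinates $(p,q)$ is to be mapped to the bridge graph so that a neighborhood of the locus $p-q=0$ is wrapped around $A$ and a neighborhood of $p+q=0$ around $B$. The two loci cross at the origin, and there the map would have to be in $A$ and in $B$ at once.

On a lattice the crossing can be avoided. Put $w=p-q$ and $w'=p+q+(1,\dots,1)$. For each $i$ the sum $w_i+w_i'=2p_i+1$ is odd, so $w_i$ and $w_i'$ are never both zero, and $|w|_1+|w'|_1\ge m$. For $m=1$ this means that the lines $p=q$ and $p+q=-1$ cross at $(-\frac12,-\frac12)$, which is not a lattice point; the nearby lattice points $(0,0)$ and $(0,-1)$ have $(w,w')=(0,1)$ and $(1,0)$. A gap of $1$ is not enough to fit $A$, the bridge and $B$. But the gap grows with $m$, because each coordinate pair contributes $1$ to the $\ell_1$-norm. If $A$ and $B$ are made from balls of $\ell_1$-radius $r$ with $2r+2\le m$, there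 is room.

The price is that these balls, with boundary collapsed to a point, must carry a class in degree $m\ge2r+2$, so in a dimension larger than twice the radius. That is delicate: we shall see that radius $2$ balls carry nothing in any dimension. The main estimate, Lemma 4, says that radius slightly below half the dimension suffices once $r\ge200$. Everything else is exact computation.

## 8. The diagonal on cubes

For an $n$-cube $\tau$ and a partition $I\sqcup J=[n]$, let $\tau^0_I$ be the face with free coordinates $I$ and the coordinates in $J$ set to $0$, and $\tau^1_J$ the face with free coordinates $J$ and the coordinates in $I$ set to $1$. Let $\mathrm{pos}_I(i)$ be the position of $i$ in $I$ listed increasingly, put $\varepsilon(I,J)=(-1)^{\#\{(a,b)\in I\times J:\ a>b\}}$ and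
$$\Delta\tau=\sum_{I\sqcup J=[n]}\varepsilon(I,J)\,\tau^0_I\otimes\tau^1_J .$$
For $n=1$ this is $\Delta\tau=\tau(0)\otimes\tau+\tau\otimes\tau(1)$. For $n=2$,
$$\Delta\tau=\tau(0,0)\otimes\tau+\tau(\cdot,0)\otimes\tau(1,\cdot)-\tau(0,\cdot)\otimes\tau(\cdot,1)+\tau\otimes\tau(1,1).$$
If $\tau$ is degenerate in direction $i$, then in each term the factor having $i$ as a free coordinate is degenerate. So $\Delta$ is defined on normalized chains, with values in $C\otimes C$.

**Lemma 3.** $\Delta\partial=\partial\Delta$, where $\partial(a\otimes b)=\partial a\otimes b+(-1)^{|a|}a\otimes\partial b$.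

*Proof.* We compare the terms in which a given coordinate $i$ has been removed and the free coordinates of the two factors are $I'$ and $J'$. So fix $i$ and $I'\sqcup J'=[n]\setminus i$, and put $I=I'\cup i$, $J=J'\cup i$. There are $i-1$ elements of $[n]$ below $i$. Hence adding $i$ to $I'$ creates $\#\{b\in J':b<i\}=i-\mathrm{pos}_I(i)$ inversions, and adding $i$ to $J'$ creates $\#\{a\in I':a>i\}=|I'|-i+\mathrm{pos}_J(i)$ inversions. So
$$(-1)^{\mathrm{pos}_I(i)}\varepsilon(I,J')=(-1)^i\varepsilon(I',J')=(-1)^{|I'|+\mathrm{pos}_J(i)}\varepsilon(I',J).\tag{2}$$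
Write $[\,i=\epsilon\,|\,i=\epsilon'\,]$ for the tensor product whose first factor has $I'$ free, $J'$ set to $0$ and $i$ set to $\epsilon$, and whose second factor has $J'$ free, $I'$ set to $1$ and $i$ set to $\epsilon'$. In $\partial\Delta\tau$ the terms in question come from removing $i$ from the first factor for the partition $(I,J')$, and from the second factor for $(I',J)$. They are
$$(-1)^{\mathrm{pos}_I(i)}\varepsilon(I,J')\bigl([\,i=0\,|\,i=1\,]-[\,i=1\,|\,i=1\,]\bigr),$$
$$(-1)^{|I'|+\mathrm{pos}_J(i)}\varepsilon(I',J)\bigl([\,i=0\,|\,i=0\,]-[\,i=0\,|\,i=1\,]\bigr).$$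
By (2) both signs equal $(-1)^i\varepsilon(I',J')$, and the terms $[\,i=0\,|\,i=1\,]$ cancel. What remains is $(-1)^i\varepsilon(I',J')\bigl([\,i=0\,|\,i=0\,]-[\,i=1\,|\,i=1\,]\bigr)$, which is the corresponding part of $\Delta\partial\tau=\sum_i(-1)^i(\Delta A_i^0\tau-\Delta A_i^1\tau)$. $\square$

The proof uses only faces, so it holds for the cells of any complex built from cubes with face maps (a precubical set). We shall use this in Section 12.

## 9. Coarse balls whose radius is about half the dimension

**Definition 7.** For integers $d\ge1$, $r\ge2$ let $A_{d,r}$ be the graph with vertices $\{\omega\in\mathbb Z^d:|\omega|_1\le r-1\}\cup\{\ast\}$, where $\omega\sim\omega'$ iff they differ by a unit vector $\pm e_i$, and $\omega\sim\ast$ iff $|\omega|_1=r-1$. Put $f(\omega)=|\omega|_1$, $f(\ast)=r$, and $V(\omega)=\omega$, $V(\ast)=0\in\mathbb Z^d$.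

The function $f$ changes by at most $1$ along edges. The graph $A_{1,r}$ is the cycle of length $2r$. The graph $A_{d,2}$ has vertices $0$, $\pm e_i$, $\ast$, with both $0$ and $\ast$ adjacent exactly to all $\pm e_i$. It is contractible for every $d$: the map $0\mapsto0$, $\pm e_i\mapsto0$, $\ast\mapsto e_1$ is a graph map that moves each vertex to itself or a neighbor, and its image is an edge. So for a class in degree $d$ the radius must not be too small.

To detect a class we map $A_{d,r}$ toward a sphere. Let $\rho=\frac34r$ and
$$\Psi=(V,\rho-f)\colon A_{d,r}\to\mathbb R^{d+1}.$$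
For $\tau\colon Q^j\to A_{d,r}$ let $g_\tau\colon[0,1]^j\to\mathbb R^{d+1}$ be the multilinear extension of $\Psi\circ\tau$: $g_\tau(t)=\mathbb E\,\Psi(\tau(X))$, where $X\in\{0,1\}^j$ has independent coordinates with $P(X_k=1)=t_k$. If $g_\tau$ never vanishes for $j\le d+1$, we can pull back the top cohomology class of $\mathbb R^{d+1}\setminus0$.

When could $g_\tau(t)$ vanish? This means $\mathbb EV=0$ and $\mathbb Ef=\rho$. Suppose the mean position is $0$. If the cube hardly ever comes near $\ast$, the variance of $V$ is at most about $j/4$, and this bounds $\mathbb Ef=\mathbb E|V|_1$ by about $j/4\approx r/2$. If it does come near $\ast$ noticeably often, then concentration forces $\mathbb Ef$ to be near $r$. The value $\rho=\frac34r$ sits in the gap. A choice near $r/2$ would not do: for $k=r-1\le d$ the cube $\tau\colon Q^{2k}\to A_{d,r}$, $\tau(x)=\sum_{i\le k}(x_{2i-1}-x_{2i})e_i$, at $t=(\frac12,\dots,\frac12)$ has $\mathbb EV=0$ and $\mathbb Ef=k/2=(r-1)/2$.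

Two textbook inequalities for a function $\phi$ of such an $X$ are used.

* Efron–Stein: $\mathrm{Var}\,\phi(X)\le\sum_k t_k(1-t_k)\,\mathbb E\,(\phi(X^{k\to1})-\phi(X^{k\to0}))^2$, where $X^{k\to\epsilon}$ is $X$ with its $k$-th coordinate set to $\epsilon$.
* McDiarmid: if $\phi$ changes by at most $1$ when one coordinate changes, then $P(\phi-\mathbb E\phi\ge s)\le e^{-2s^2/j}$ for $s>0$, $j\ge1$.

**Lemma 4.** If $r\ge200$ and $j\le 2r+5$, then $g_\tau(t)\neq0$ for all $\tau\colon Q^j\to A_{d,r}$ and $t\in[0,1]^j$.

*Proof.* Suppose $\mathbb EV=0$ and $\mathbb Ef=\rho$, evaluated at $\tau(X)$. If $j=0$, then $f=\rho\in(0,r)$ at a single vertex, which is therefore some $\omega$ with $|\omega|_1>0$, so $V\ne0$, a contradiction. Let $j\ge1$ and put $\epsilon=P(f\ge r-1)$.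

**Step 1: a variance bound.** Apply Efron–Stein to each coordinate of $V$ and add; since $\mathbb EV=0$,
$$\mathbb E|V|_2^2\le\sum_{k=1}^j t_k(1-t_k)\,\mathbb E\bigl|V(X^{k\to1})-V(X^{k\to0})\bigr|_2^2 .$$
The two points map to equal or adjacent vertices. The squared difference is at most $1$, unless exactly one of the two points maps to $\ast$. In that case the other maps to some $\omega$ with $|\omega|_1=r-1$, the squared difference is $|\omega|_2^2\le r^2$, and $X$ is one of the two points, so $f\ge r-1$ at $X$. As $t_k(1-t_k)\le\frac14$, we get $\mathbb E|V|_2^2\le\frac j4(1+r^2\epsilon)$.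

**Step 2: a lower bound for $\epsilon$.** $V$ is an integer vector, so $|V|_1\le|V|_2^2$. Moreover $f=|V|_1+r1_\ast$ and $P(\ast)\le\epsilon$. Hence
$$\tfrac34r=\mathbb Ef=\mathbb E|V|_1+rP(\ast)\le\tfrac{2r+5}4(1+r^2\epsilon)+r\epsilon,$$
that is,
$$\frac{r-5}4\le\Bigl(\frac{(2r+5)r^2}4+r\Bigr)\epsilon .\tag{3}$$

**Step 3: an upper bound for $\epsilon$.** Since $f\circ\tau$ changes by at most $1$ along edges and $r-1-\mathbb Ef=\frac r4-1>0$, McDiarmid gives
$$\epsilon=P\bigl(f-\mathbb Ef\ge\tfrac r4-1\bigr)\le\exp\Bigl(-\frac{2(r/4-1)^2}{2r+5}\Bigr).$$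
With $s=r+\frac52$ we have $2r+5=2s$ and $\frac r4-1=\frac14(s-\frac{13}2)$, so the exponent is $-(s-\frac{13}2)^2/(16s)\le-(s-13)/16=-(2r-21)/32$.

**Step 4: the contradiction.** Insert $\epsilon\le e^{-(2r-21)/32}$ in the right side of (3). At $r=200$ this gives at most $4050200\,e^{-11.84}$. Since $17\ln2<17\cdot0.6932<11.84$, this is less than $4050200/2^{17}=4050200/131072<32$, while the left side of (3) is $48.75$. For $r\ge200$ the left side increases with $r$. The bound for the right side decreases, because its logarithmic derivative is at most $\frac3r-\frac1{16}<0$ (a cubic polynomial with nonnegative coefficients has logarithmic derivative at most $3/r$). So (3) is false for all $r\ge200$. $\square$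

**The cocycle $u_{d,r}$.** For a space $Y$ let $S_*(Y)$ be the normalized singular cubical chains (singular cubes modulo those independent of some coordinate), with the same boundary formula. This is a free complex that computes singular homology (Massey, *Singular Homology Theory*). Assume $r\ge200$ and $d+1\le2r+5$, and take $Y=\mathbb R^{d+1}\setminus0$. For $j\le d+1$ the assignment $\tau\mapsto g_\tau\in S_j(Y)$ is defined by Lemma 4; it commutes with faces and sends degenerate cubes to degenerate cubes. Since $S_*(Y)$ is free, the universal coefficient theorem gives a cocycle $U\in\mathrm{Hom}(S_d(Y),\mathbb Z)$ inducing an isomorphism $H_d(Y)\cong\mathbb Z$. Put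
$$u_{d,r}(\tau)=U(g_\tau).$$
This is a homomorphism $C_d(A_{d,r};\mathbb Z)\to\mathbb Z$, and for a $(d+1)$-cube $\tau$ we have $u_{d,r}(\partial\tau)=U(\partial g_\tau)=0$. So $u_{d,r}\circ\partial=0$ on $C_{d+1}$.

## 10. Collapsing a grid torus onto a coarse ball

We need a cycle on which $u_{d,r}$ is $\pm1$. Let $L\ge2r+2$ be even. For $w\in(\mathbb Z/L)^d$ or $w\in\mathbb Z^d$ write $|w|_L=\sum_i\mathrm{dist}(w_i,L\mathbb Z)$. Define
$$\chi\colon(\mathbb Z/L)^d\to A_{d,r},\qquad \chi(w)=[w]\ \text{ if }|w|_L\le r-1,\qquad\chi(w)=\ast\ \text{ otherwise},$$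
where $[w]$ takes coordinatewise representatives in $(-L/2,L/2)$. For $d=1$ this winds the cycle of length $L$ once around the cycle $A_{1,r}$ of length $2r$, collapsing the rest to $\ast$.

**$\chi$ is a graph map** on the grid torus, where neighbors differ by a unit vector. Let $w,w'$ be neighbors. If $|w|_L,|w'|_L\le r-1$, then $[w],[w']$ have coordinates in $[-(r-1),r-1]$ and agree except in one coordinate, where they differ by $\pm1$ modulo $L$. The difference has absolute value at most $2r-2<L-1$, so it is exactly $\pm1$. If $|w|_L\le r-1<|w'|_L$, then $|w|_L=r-1$, because $|\cdot|_L$ changes by at most $1$, and $[w]\sim\ast$. If both exceed $r-1$, both values are $\ast$.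

Let $g\colon\mathbb R^d/L\mathbb Z^d\to\mathbb R^{d+1}$ be the map which on each unit lattice cube is the multilinear extension of $\Psi\circ\chi$; these agree on common faces.

**Lemma 5.** $g$ has no zeros, and $g/|g|\colon\mathbb R^d/L\mathbb Z^d\to S^d$ has degree $\pm1$.

*Proof.*

**Step 1: the north pole has one preimage.** Represent a point by $w$ with $w_i\in[-L/2,L/2]$. Then $g(w)=\mathbb E\Psi(\chi(W))$ with independent $W_i\in\{\lfloor w_i\rfloor,\lceil w_i\rceil\}$ and $\mathbb EW_i=w_i$. Since $L/2$ is an integer, $|W_i|\le L/2$, so $|W|_L=|W|_1$. Also $W_i\,\mathrm{sgn}(w_i)\ge0$, and $W_i=0$ if $w_i=0$. If $|W|_1\le r-1$ then $[W]=W$, so $\mathbb EV_i=\mathbb E[W_i1_{|W|_1\le r-1}]$.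

Suppose $w\ne0$ and $\mathbb EV=0$. Each $W_i$ has constant sign, so almost surely $|W|_1\le r-1$ implies $W=0$. If $P(|W|_1\le r-1)>0$, then $P(W=0)>0$, so all $|w_i|<1$. Choose $i$ with $w_i\ne0$. Then $W=\mathrm{sgn}(w_i)e_i$ has positive probability and $\ell_1$-norm $1\le r-1$, a contradiction. Hence $\chi(W)=\ast$ almost surely, and $g(w)=(0,\rho-r)$ with $\rho-r<0$. Also $g(0)=(0,\rho)$ with $\rho>0$. So $g$ has no zeros, and $g/|g|$ takes the value $(0,1)$ only at $w=0$.

**Step 2: the local degree there is $\pm1$.** For $|w_k|<1$ (all $k$) we have $W_k\in\{0,\mathrm{sgn}(w_k)\}$ with $P(W_k\ne0)=|w_k|$, so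
$$\mathbb EV_i=w_i\,\mu_i(w),\qquad \mu_i(w)=P\Bigl(\sum_{k\ne i}|W_k|\le r-2\Bigr).$$
The function $\mu_i$ is a polynomial in the $|w_k|$, hence continuous, and it is positive because $P(W_k=0\ \forall k\ne i)>0$. Near $0$ the last coordinate $h(w)$ of $g$ is positive. In the chart of the open upper hemisphere given by central projection to $\mathbb R^d$, the map $g/|g|$ is $w\mapsto(w_i\mu_i(w)/h(w))_i$ near $0$. The straight-line homotopy from it to $w\mapsto w$ multiplies each $w_i$ by a positive function, so it has no zeros away from $w=0$. Hence the local degree at the only preimage of the north pole is $\pm1$, and this is the degree. $\square$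

**Fundamental classes.** Let $I$ be a finite ordered set with $|I|=d\ge1$. The sum of the unit lattice cubes $s+[0,1]^I$, $s\in\{0,\dots,L-1\}^I$, is a cycle in $S_d(\mathbb R^I/L\mathbb Z^I)$, because opposite faces cancel in pairs. It represents a generator, written $[\mathbb R^I/L\mathbb Z^I]$, of $H_d$. To see this, let $p$ be interior to one lattice cube. The map from $H_d$ of the torus to $H_d(\mathbb R^I/L\mathbb Z^I,\text{complement of }p)$ is an isomorphism. All other lattice cubes miss $p$, and by excision the class of the remaining one is a generator, provided the identity cube generates $H_d([0,1]^d,\partial[0,1]^d)\cong\mathbb Z$. This last fact is standard, by induction on $d$: if $\Lambda_d$ is the union of all facets except $\{t_1=0\}$, then $[0,1]^d$ and $\Lambda_d$ are contractible, so the exact sequence of the triple and excision give $H_d([0,1]^d,\partial[0,1]^d)\cong H_{d-1}(\partial[0,1]^d,\Lambda_d)\cong H_{d-1}([0,1]^{d-1},\partial[0,1]^{d-1})$, and the identity cube goes to minus the identity cube.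

For $r\ge200$ and $d+1\le 2r+5$, Lemma 5 now gives
$$\langle U,g_*[\mathbb R^d/L\mathbb Z^d]\rangle=\pm1.\tag{4}$$

## 11. Two coarse balls, a bridge, and a long path

Let $n\ge804$ and $\lambda\ge n-1$. Write $n=2m+e$ with $e\in\{0,1\}$, so $m\ge402$, and put
$$l=m+e,\qquad r=\lfloor m/2\rfloor-1\ge200 .$$
Then $2r+2\le m\le2r+3$ and $m+1\le l+1\le2r+5$. So there is room for two balls ($2r+2\le m$), and the cocycles $u_{m,r}$ and $u_{l,r}$ exist. Fix an even $L\ge2r+2$.

**The graph $G$.** Let $A=A_{m,r}$ with $\ast$ renamed $x$, and $B=A_{l,r}$ with $\ast$ renamed $y$. Let $G$ be the disjoint union of $A$ and $B$, together with a vertex $v$ adjacent exactly to $x$ and $y$, and a path of length $\lambda$ from $x$ to $y$ with $\lambda-1$ new interior vertices. Then $G$ is finite and connected, and $v$ has degree $2$. The only path from $x$ to $y$ avoiding $v$ is the long path, so $\mathsf{Conn}_{xy}=\lambda\ge3$.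

Let $r_A\colon G\to A$ be the identity on $A$ with everything else sent to $x$, and define $r_B\colon G\to B$ similarly with $y$. Both are graph maps, since $A$ and $B$ are attached to the rest only at $x$ and $y$. Put $u=u_{m,r}$ on $A$, $u'=u_{l,r}$ on $B$, and for $\tau\colon Q^n\to G$
$$\Omega(\tau)=\sum_{I\sqcup J=[n],\,|I|=m}\varepsilon(I,J)\;u(r_A\tau^0_I)\;u'(r_B\tau^1_J).$$

**Step (a): $\Omega$ is a cocycle.** We have $\Omega=(u r_A\otimes u'r_B)\circ\Delta$, so $\Omega$ vanishes on degenerate cubes. On $a\otimes b$ of total degree $n+1$, the functional $(ur_A\otimes u'r_B)\circ\partial$ gives $u(r_A\partial a)\,u'(r_Bb)=0$ or $\pm u(r_Aa)\,u'(r_B\partial b)=0$ in the bidegrees $(m+1,l)$ and $(m,l+1)$, and $0$ in all others. By Lemma 3, $\Omega\circ\partial=(ur_A\otimes u'r_B)\circ\partial\circ\Delta=0$. Since $C_*(G;R)=C_*(G;\mathbb Z)\otimes R$, we obtain $\Omega_*\colon\mathcal H_n(G;R)\to R$ for every $R$.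

**Step (b): $\Omega$ vanishes on cubes of $G'$.** In $G'$, vertices of $A\setminus x$ and $B\setminus y$ are at distance at least $\lambda+2>n$. So a cube $\tau\colon Q^n\to G'$ misses $A\setminus x$ or $B\setminus y$. Then $r_A\tau$ or $r_B\tau$ is constant, all its $m$-faces (resp. $l$-faces) are degenerate, and $\Omega(\tau)=0$. Hence $\Omega_*i_*=0$.

## 12. A grid torus that avoids the crossing by parity

**Step (c): the cycle.** Consider $\mathbb Z^n\ni P=(p,q,z)$ with $p,q\in\mathbb Z^m$, $z\in\mathbb Z^e$, coordinates in this order, and the grid adjacency. Put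
$$w(P)=p-q\in\mathbb Z^m,\qquad w'(P)=(p_1+q_1+1,\dots,p_m+q_m+1,z)\in\mathbb Z^l .$$
A grid step changes each of $w,w'$ by $\pm$ a unit vector or not at all, so $|w|_L$ and $|w'|_L$ change by at most $1$. For $i\le m$ the sum $w_i+w'_i=2p_i+1$ is odd while $L$ is even, so $w_i,w_i'$ are not both in $L\mathbb Z$. Hence
$$|w(P)|_L+|w'(P)|_L\ge m\ge2r+2.\tag{5}$$
Define $F\colon\mathbb Z^n\to G_V$ by

* $F(P)=[w]\in A$ if $|w|_L\le r-1$, and $F(P)=x$ if $|w|_L=r$;
* $F(P)=[w']\in B$ if $|w'|_L\le r-1$, and $F(P)=y$ if $|w'|_L=r$;
* $F(P)=v$ otherwise.

By (5) the cases exclude each other.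

**$F$ is a graph map.** Let $P,P'$ be adjacent. We cannot have $|w(P)|_L\le r$ and $|w'(P')|_L\le r$, since then $|w'(P)|_L\le r+1$ and $|w(P)|_L+|w'(P)|_L\le2r+1$, against (5). So three situations remain, up to exchanging $P$ and $P'$ and the roles of $A$ and $B$. If $|w(P)|_L,|w(P')|_L\le r$, the values are $\chi(w(P)),\chi(w(P'))$ with $\ast=x$, which are equal or adjacent because $\chi$ is a graph map. If $|w(P)|_L\le r<|w(P')|_L$, then $|w(P)|_L=r$ and $|w'(P')|_L>r$, so $F(P)=x$ and $F(P')=v$, which are adjacent. If all of $|w|_L,|w'|_L$ exceed $r$ at both points, both values are $v$.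

By construction
$$r_AF=\chi\circ w,\qquad r_BF=\chi\circ w',\tag{6}$$
with $\chi$ for $d=m$, resp. $d=l$: where $|w|_L\ge r$, the value of $F$ is $x$, $v$ or in $B$, and $r_A$ sends it to $x=\ast$; the other equation is checked in the same way.

**The period lattice.** $F$ depends only on $w$ and $w'$ modulo $L$. So it is periodic under
$$\Lambda=\{P\in\mathbb Z^n: p-q\in L\mathbb Z^m,\ p+q\in L\mathbb Z^m,\ z\in L\mathbb Z^e\}.$$
Let $\Gamma=\mathbb Z^n/\Lambda$. The map $(a,b)\mapsto(a-b,a+b)\in(\mathbb Z/L)^2$ has as image the pairs of equal parity ($L$ is even), of which there are $L^2/2$. So $|\Gamma|=L^n/2^m$. All $Le_i$ lie in $\Lambda$.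

**The complex $D_*$.** Let $D_*$ have basis $(P,I)$, $P\in\Gamma$, $I\subset[n]$, in degree $|I|$, and
$$\partial(P,I)=\sum_{i\in I}(-1)^{\mathrm{pos}_I(i)}\bigl[(P,I\setminus i)-(P+e_i,I\setminus i)\bigr].$$
The cell $(P,I)$ stands for the grid cube $P+\{0,1\}^I$, and $D_*$ is the chain complex of this precubical set. (With $\Gamma$ replaced by $\mathbb Z/L$ and $n$ by $1$ one gets the cellular chain complex of a cycle with $L$ edges.) The assignment $F_\#\colon(P,I)\mapsto F|_{P+\{0,1\}^I}$ commutes with face maps, so it is a chain map $D_*\to C_*(G;\mathbb Z)$. Let $[N]=\sum_{P\in\Gamma}(P,[n])$. Replacing $P+e_i$ by $P$ in the sum over $\Gamma$ gives $\partial[N]=0$. So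
$$\xi=F_\#[N]$$
is a cycle in $C_n(G;\mathbb Z)$.

## 13. Evaluating $\Omega$ on the torus by a Laplace expansion

**Step (d): $\Omega(\xi)=\pm1$.** For $|I|=m$ and $|J|=l$ let
$$\alpha(P,I)=u(r_AF|_{P+\{0,1\}^I}),\qquad \beta(P,J)=u'(r_BF|_{P+\{0,1\}^J}).$$
Then $\alpha\partial=0$ and $\beta\partial=0$ on $D_*$. For the cell $(P,[n])$ the face $\tau^0_I$ is $(P,I)$ and the face $\tau^1_J$ is $(P+1_I,J)$, where $1_I$ is the indicator vector of $I$. So
$$\Omega(\xi)=(\alpha\otimes\beta)(\Delta[N])=\sum_{P\in\Gamma}\ \sum_{|I|=m}\varepsilon(I,J)\,\alpha(P,I)\,\beta(P+1_I,J),$$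
where $J=[n]\setminus I$ throughout.

**Only cohomology classes matter.** By Lemma 3 for $D_*$, $\Delta[N]$ is a cycle in $D\otimes D$. If $\gamma$ is a rational cochain of degree $m-1$, then $(\gamma\partial\otimes\beta)(\Delta[N])=(\gamma\otimes\beta)(\partial\Delta[N])=0$, since the other part of $(\gamma\otimes\beta)\partial$ contains $\beta\partial=0$. In the same way, up to the sign $(-1)^m$, we may change $\beta$ by a coboundary. So we may replace $\alpha$ and $\beta$ by any rational cocycles cohomologous to them.

**Averaging.** The purpose is to make $\alpha$ and $\beta$ independent of $P$. Let $T_i(P,I)=(P+e_i,I)$, and let $h_i(P,I)=(-1)^{\mathrm{pos}_{I\cup i}(i)}(P,I\cup i)$ if $i\notin I$, and $h_i(P,I)=0$ if $i\in I$. We claim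
$$\partial h_i+h_i\partial=1-T_i.$$
Let $i\notin I$. The terms of $\partial h_i(P,I)$ removing $i$ have sign $(-1)^{2\,\mathrm{pos}_{I\cup i}(i)}=1$ and give $(P,I)-(P+e_i,I)$. The terms removing $k\in I$ have sign exponent $\mathrm{pos}_{I\cup i}(i)+\mathrm{pos}_{I\cup i}(k)$ in $\partial h_i$ and $\mathrm{pos}_I(k)+\mathrm{pos}_{(I\setminus k)\cup i}(i)$ in $h_i\partial$. If $k<i$, the second summand of the latter is $\mathrm{pos}_{I\cup i}(i)-1$, and $\mathrm{pos}_I(k)=\mathrm{pos}_{I\cup i}(k)$. If $k>i$, then $\mathrm{pos}_I(k)=\mathrm{pos}_{I\cup i}(k)-1$, and the $i$-positions agree. In both cases the exponents differ by $1$, and the terms cancel. Let $i\in I$. Then $\partial h_i(P,I)=0$, and in $h_i\partial(P,I)$ only the terms removing $i$ survive. They give $(P,I)-(P+e_i,I)$. This proves the claim.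

Since $\alpha\partial=0$, we get $\alpha-\alpha T_i=(\alpha h_i)\partial$. As $\alpha T_i$ is again a cocycle, we can repeat this, and all translates of $\alpha$ under $\Gamma$ are cohomologous. So over $\mathbb Q$ the cocycle $\alpha$ is cohomologous to its average $\bar\alpha(P,I)=a_I:=|\Gamma|^{-1}\sum_{P'\in\Gamma}\alpha(P',I)$, and likewise $\beta$ to $\bar\beta(P,J)=b_J$.

Next we express $a_I$ by a subtorus. The chain $t_I(P)=\sum_{s\in\{0,\dots,L-1\}^I}(P+s,I)$ is a cycle, because in direction $i\in I$ its boundary telescopes and $Le_i\in\Lambda$. By the claim, $T_it_I(P)$ is homologous to $t_I(P)$. So $a(I):=\alpha(t_I(P))$ does not depend on $P$. Averaging over $P\in\Gamma$ gives $a(I)=L^ma_I$. Similarly $b(J):=\beta(t_J(P))=L^lb_J$. Therefore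
$$\Omega(\xi)=|\Gamma|\sum_{|I|=m}\varepsilon(I,J)\,a_Ib_J=\frac{L^n}{2^m}\cdot\frac1{L^{m+l}}\sum_{|I|=m}\varepsilon(I,J)\,a(I)\,b(J)=2^{-m}\sum_{|I|=m}\varepsilon(I,J)\,a(I)\,b(J).\tag{7}$$

**Computing $a(I)$ and $b(J)$.** Let $W$ (size $m\times n$) and $W'$ (size $l\times n$) be the matrices of the linear parts of $w,w'$, and $W_I$, $W'_J$ their column submatrices. Call $I$ transversal if it contains exactly one of the coordinates $p_i,q_i$ for each $i\le m$ and, when $e=1$, not $z$.

*$I$ not transversal.* As $|I|=m$, some $i$ has neither $p_i$ nor $q_i$ in $I$. Then row $i$ of $W_I$ is zero, so $\det W_I=0$. Choose $P$ with $w_i(P)=L/2$. Along $t_I(P)$ the coordinate $w_i$ is constant, so $|w|_L\ge L/2\ge r$ and by (6) $r_AF\equiv x$ there. All cubes are degenerate, and $a(I)=0$.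

*$I$ transversal.* Then $W_I$ is a signed permutation matrix: the column of $p_i$ is $e_i$, that of $q_i$ is $-e_i$. Let
$$\ell\colon\mathbb R^I/L\mathbb Z^I\to\mathbb R^m/L\mathbb Z^m,\qquad \ell(\theta)=w(P)+W_I\theta .$$
Integer translations and signed permutations map unit lattice cubes to unit lattice cubes and preserve multilinearity, and $r_AF=\chi\circ w$. So for $\tau=r_AF|_{P+s+\{0,1\}^I}$ the singular cube $g_\tau$ is the restriction of $g\circ\ell$ to the lattice cube $s+[0,1]^I$. Summing over $s$,
$$a(I)=\langle U,(g\ell)_*[\mathbb R^I/L\mathbb Z^I]\rangle=D_A\det W_I,\qquad D_A=\langle U,g_*[\mathbb R^m/L\mathbb Z^m]\rangle=\pm1 .$$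
Here we used that $\ell$ is homotopic to the linear torus isomorphism $W_I$, which has degree $\det W_I$, and (4).

*$J$ the complement of a transversal $I$.* Then $J$ contains exactly one of $p_i,q_i$ for each $i$, and $z$ if $e=1$. All the corresponding columns of $W'$ are unit vectors, so $W'_J$ is a permutation matrix. In the same way $b(J)=D_B\det W'_J$, where $D_B=\pm1$ is the value in (4) for $d=l$, independent of $J$.

**Conclusion of Step (d).** Nontransversal $I$ contribute $0$ both to (7) and to the Laplace expansion of $\det\binom{W}{W'}$ along its first $m$ rows, and the sign in that expansion is exactly $\varepsilon(I,J)$. Hence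
$$\Omega(\xi)=2^{-m}D_AD_B\sum_{|I|=m}\varepsilon(I,J)\det W_I\det W'_J=2^{-m}D_AD_B\det\binom W{W'}=D_AD_B=\pm1,$$
because $\binom W{W'}$ is $\begin{pmatrix}\mathrm{Id}&-\mathrm{Id}\\ \mathrm{Id}&\mathrm{Id}\end{pmatrix}$, with an additional diagonal entry $1$ if $e=1$, and has determinant $2^m$. (For a $2\times2$ matrix with rows $W=(1,-1)$, $W'=(1,1)$ the expansion reads $1\cdot1-(-1)\cdot1=2$.) The factor $2^m$ from the determinant cancels the factor $2^{-m}$ from $|\Gamma|$: the torus $\Gamma$ is $2^m$ times smaller than $(\mathbb Z/L)^n$.

## 14. The extra summand in $\mathcal H_n(G;R)$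

**Step (e): end of the proof of Theorem A.** By Theorem B, $\mathcal H_n(G;R)=i_*\mathcal H_n(G';R)\oplus K$ with $i_*$ injective. By Step (d), applied to the image of $\xi$ in $C_n(G;R)$, the map $\Omega_*\colon\mathcal H_n(G;R)\to R$ takes the value $\pm1$, so it is onto. By Step (b) it vanishes on $i_*\mathcal H_n(G';R)$. Therefore $\Omega_*|_K\colon K\to R$ is onto. Since $R$ is a free module, this surjection splits, and $K\cong R\oplus K'$ with $K'=\ker(\Omega_*|_K)$. This gives
$$\mathcal H_n(G;R)\cong\mathcal H_n(G';R)\oplus R\oplus K'.$$

Now let $R\ne0$ be Noetherian and $M=\mathcal H_n(G';R)$. The graph $G'$ is finite, so it has finitely many $n$-cubes, and $M$ is a subquotient of a finitely generated module over a Noetherian ring. Hence $M$ is a Noetherian module. If $\mathcal H_n(G;R)\cong M$, then $M\cong M\oplus R\oplus K'$, and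
$$M\xrightarrow{\ \cong\ }M\oplus R\oplus K'\longrightarrow M$$
is a surjective endomorphism of $M$ with kernel isomorphic to $R\oplus K'\ne0$. But a surjective endomorphism $\phi$ of a Noetherian module is injective: the chain $\ker\phi\subset\ker\phi^2\subset\cdots$ becomes stationary, say $\ker\phi^k=\ker\phi^{k+1}$, and if $\phi(a)=0$, write $a=\phi^k(b)$; then $b\in\ker\phi^{k+1}=\ker\phi^k$, so $a=0$. This contradiction shows $\mathcal H_n(G;R)\not\cong\mathcal H_n(G';R)$, and the conjecture is false in every degree $n\ge804$. $\square$
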